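\title{The Tur\'an density of non-monochromatic cliques in balanced bicolored graphs}

\begin{abstract}
A graph whose edges are colored red and blue is $\varepsilon$-balanced if each color has at least an $\varepsilon$-fraction of the edges. We prove that if $\varepsilon^3(k-1)\ge 10^6\log k$ and $n\ge k^{40}$, then an $n$-vertex $\varepsilon$-balanced graph in which every $K_k$ is monochromatic has at most as many edges as the Tur\'an graph $T_{k-1}(n)$, and that it has this many edges only if it is $T_{k-1}(n)$. For $\varepsilon=\frac12$ the limiting edge density is therefore $1-\frac1{k-1}$ for all $k\ge10^9$, which answers a question of M\"uyesser and Tait. For $k\ge5$ and $\varepsilon<\frac2{k-1}$ the density is strictly larger. The proof bounds the expected size of a random greedy clique from both sides and reads off the structure of the graph from the near-equality of the two bounds.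
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{bicolored graph} is a graph each of whose edges is colored red or blue. It is \emph{$\varepsilon$-balanced} if each of the two color classes contains at least $\varepsilon\, e(G)$ edges. Let $\mathcal F$ be a family of bicolored graphs that is unchanged by swapping the two colors. We write $\mathrm{ex}(\varepsilon,n,\mathcal F)$ for the largest number of edges of an $n$-vertex $\varepsilon$-balanced bicolored graph that contains no member of $\mathcal F$ as a colored subgraph, and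
\[
\mathrm{ex}(\varepsilon,\mathcal F)=\lim_{n\to\infty}\mathrm{ex}(\varepsilon,n,\mathcal F)\Big/\binom n2 .
\]
This limit exists; we do not use that fact. For $k\ge3$ let $\mathcal K_k$ be the family of all bicolored $k$-cliques that are not monochromatic. A bicolored graph avoids $\mathcal K_k$ exactly when every $K_k$ in it is monochromatic.

Without the balance condition the problem is empty, since a red $K_n$ avoids $\mathcal K_k$. With it, there are two natural ways to avoid $\mathcal K_k$. The first is to have no $K_k$ at all. Throughout the paper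
\[
m=k-1,
\]
$\log$ is the natural logarithm, and $T_m(n)$ is the Tur\'an graph, the complete $m$-partite graph on $n$ vertices whose part sizes $n_1,\dots,n_m$ differ by at most one; it has $t_m(n)$ edges. If $n=qm+r$ with $0\le r<m$, then
\[
n^2-2t_m(n)=\sum_i n_i^2=r(q+1)^2+(m-r)q^2=\frac{n^2}m+\frac{r(m-r)}m,
\]
so that
\begin{equation}\label{eq:turan}
\frac{n^2}m\le n^2-2t_m(n)\le \frac{n^2}m+\frac m4 .
\end{equation}
The graph $T_m(n)$ has no $K_k$, so it may be colored in any way, and its density tends to $1-\frac1{k-1}$. By Tur\'an's theorem no $K_k$-free graph on $n$ vertices has more edges.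

The second way is to allow large cliques of both colors and to separate them by non-edges.

\begin{example}\label{ex:three}
Take disjoint sets $A,B,C$ of $a$ vertices each. Make $A$ a red clique, $B$ a blue clique and $C$ an independent set; join $C$ to $A$ in red and to $B$ in blue, and put no edge between $A$ and $B$. A clique lies in $A\cup C$ or in $B\cup C$, so it is monochromatic. The graph is $\frac12$-balanced by symmetry, and it has $2\big(\binom a2+a^2\big)$ edges on $3a$ vertices, a density tending to $\frac23$. For $k=3$ this beats the Tur\'an density $\frac12$.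
\end{example}

The density $\frac23$ does not depend on $k$, while $1-\frac1{k-1}$ tends to $1$. So one expects the first way to win when $k$ is large. It is known that $\mathrm{ex}(\frac12,\mathcal K_k)=1-\frac1{k+O(1)}$, which leaves room for a mixture of the two ways to gain a little over the Tur\'an graph. The question, posed by M\"uyesser and Tait \cite{MT}, is the following.

\medskip
\noindent\emph{Is $\mathrm{ex}(\frac12,\mathcal K_k)=1-\frac1{k-1}$ for all sufficiently large $k$?}
\medskip

The answer is yes. It follows from an exact statement.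

\begin{theorem}\label{thm:main}
Let $k\ge3$, $0<\varepsilon\le\frac12$, $\varepsilon^3(k-1)\ge10^6\log k$ and $n\ge k^{40}$. Let $G$ be an $n$-vertex $\varepsilon$-balanced bicolored graph in which every $K_k$ is monochromatic. If $e(G)\ge t_{k-1}(n)$, then $G$, as an uncolored graph, is $T_{k-1}(n)$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $k\ge3$, $0<\varepsilon\le\frac12$ and $\varepsilon^3(k-1)\ge10^6\log k$.
\begin{itemize}
\item[(a)] For every $n$, every $n$-vertex $\varepsilon$-balanced bicolored graph $G$ that avoids $\mathcal K_k$ has $e(G)\le(1-\frac1{k-1})\frac{n^2}2$.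
\item[(b)] $\mathrm{ex}(\varepsilon,\mathcal K_k)=1-\frac1{k-1}$. In particular $\mathrm{ex}(\frac12,\mathcal K_k)=1-\frac1{k-1}$ for all $k\ge10^9$, and for each fixed $\varepsilon\in(0,\frac12]$ the equality holds for all $k\ge k_0(\varepsilon)$.
\item[(c)] If $\varepsilon=\frac12$ and $n\ge k^{40}$, then $\mathrm{ex}(\frac12,n,\mathcal K_k)=2\lfloor t_{k-1}(n)/2\rfloor$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Suppose $e(G)>(1-\frac1m)\frac{n^2}2$. Replace each vertex by an independent set of $N$ vertices and each edge by a complete bipartite graph of its color. The numbers of red and of blue edges are both multiplied by $N^2$, so the new graph $G'$ is $\varepsilon$-balanced. A clique of $G'$ has at most one vertex in each independent set, so it maps to a clique of $G$ of the same size with the same colors; hence every $K_k$ of $G'$ is monochromatic. By \eqref{eq:turan}, $e(G')=N^2e(G)>(1-\frac1m)\frac{(Nn)^2}2\ge t_m(Nn)$. For $Nn\ge k^{40}$ this contradicts Theorem~\ref{thm:main}.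

(b) The upper bound is (a). For the lower bound take $T_m(n)$, delete one edge if $t_m(n)$ is odd, and color half of the edges red and half blue. This graph is $\frac12$-balanced, hence $\varepsilon$-balanced, and its density tends to $1-\frac1m$ by \eqref{eq:turan}. For $\varepsilon=\frac12$ the hypothesis reads $k-1\ge8\cdot10^6\log k$. At $k=10^9$ the right side is less than $1.7\cdot10^8$. The function $(x-1)/\log x$ is increasing for $x>1$, because $\log x\ge1-\frac1x$, and it is unbounded; this gives the last two claims.

(c) The graph in (b) has $2\lfloor t_m(n)/2\rfloor$ edges. Conversely, a $\frac12$-balanced graph has equally many red and blue edges, so its number of edges is even, and it is at most $t_m(n)$ by Theorem~\ref{thm:main}.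
\end{proof}

\begin{remark}
Let $t=t_m(n)$, under the hypotheses of Theorem~\ref{thm:main}. If $\lfloor t/2\rfloor\ge\varepsilon t$, then $T_m(n)$ has an $\varepsilon$-balanced coloring, so $\mathrm{ex}(\varepsilon,n,\mathcal K_k)=t$ and $T_m(n)$ is the only uncolored graph that attains it. If $\varepsilon=\frac12$ and $t$ is odd, the maximum is $t-1$ and it can be attained by different graphs. Let $n=ma$ with $a\ge3$ and $\binom m2$ both odd, so that $t=\binom m2a^2$ is odd. The complete $m$-partite graph with parts of sizes $a+1,a-1,a,\dots,a$ has $t-1$ edges and an independent set of size $a+1$, whereas $T_m(n)$ minus an edge has no independent set larger than $a$.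
\end{remark}

Some lower bound on $\varepsilon$ in terms of $k$ is needed.

\begin{theorem}\label{thm:small}
If $k\ge5$ and $0<\varepsilon<\frac2{k-1}$, then
\[
\liminf_{n\to\infty}\ \mathrm{ex}(\varepsilon,n,\mathcal K_k)\Big/\binom n2>1-\frac1{k-1}.
\]
\end{theorem}

Thus $\mathrm{ex}(\varepsilon,\mathcal K_k)=1-\frac1{k-1}$ holds for $100\big(\frac{\log k}{k-1}\big)^{1/3}\le\varepsilon\le\frac12$ and fails for $0<\varepsilon<\frac2{k-1}$ when $k\ge5$. We do not determine what happens between these two bounds.

\section{One edge more than the Tur\'an graph}\label{sec:idea}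

The mechanism behind both theorems is visible when a single edge is added to a Tur\'an graph.

\begin{example}\label{ex:edge}
Let $k=5$. Take $T_4(4a)$ with parts $C_1,\dots,C_4$ of size $a\ge2$, add an edge $uv$ inside $C_1$, and color the edges so that every $K_5$ is monochromatic. Say $uv$ is red. If $x\in C_2$ and $y\in C_3$, then $u,v,x,y$ and any $z\in C_4$ form a $K_5$ that contains $uv$, so $xy$ is red. The same argument applies to the pairs $C_2,C_4$ and $C_3,C_4$. Hence at least $3a^2+1$ of the $6a^2+1$ edges are red, and the coloring is not $\frac12$-balanced.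

For general $k$, an edge between two of $C_2,\dots,C_m$ extends to a $K_k$ consisting of $u,v$ and one vertex from each of these $m-1$ parts, so it is red. Every blue edge joins $C_1$ to another part. At most $(m-1)a^2$ of the $\binom m2a^2+1$ edges are blue, which is less than a $\frac2m$-fraction.
\end{example}

One extra edge spreads its color to everything except the edges at one part. If $\varepsilon<\frac2m$, the edges at one part are enough for the second color, and this gives Theorem~\ref{thm:small}.

\begin{proof}[Proof of Theorem~\ref{thm:small}]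
Fix $0<\alpha<\frac1m$. Take $T_m(n)$ with parts $C_1,\dots,C_m$, split $C_1$ into a set $A$ of $\lfloor\alpha n\rfloor$ vertices and $D=C_1\setminus A$, and add all edges inside $A$. Color the edges that meet $D$ blue and all other edges red. A vertex of $D$ has no neighbor in $C_1$, so a clique that meets $D$ has at most one vertex in each part and at most $m=k-1$ vertices. A clique that avoids $D$ is red. So every $K_k$ is monochromatic.

The number of edges is $t_m(n)+\binom{|A|}2=\big(1-\frac1m+\alpha^2+o(1)\big)\frac{n^2}2$, so the limiting density exceeds $1-\frac1m$. The number of blue edges is $|D|(n-|C_1|)=(\frac1m-\alpha)(1-\frac1m)n^2+O(n)$, so the fraction of blue edges tends to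
\[
\beta(\alpha)=\frac{2(\frac1m-\alpha)(1-\frac1m)}{1-\frac1m+\alpha^2}.
\]
The function $\beta$ is continuous and decreasing on $[0,\frac1m]$, with $\beta(0)=\frac2m>\varepsilon$. Choose $\alpha>0$ so small that $\beta(\alpha)>\varepsilon$. Since $m\ge4$, the fraction of red edges tends to $1-\beta(\alpha)\ge1-\frac2m\ge\frac2m>\varepsilon$. So the graph is $\varepsilon$-balanced for all large $n$.
\end{proof}

\begin{remark}
For $k=4$ we have $\beta(0)=\frac23$ and $\beta(\frac13)=0$, so $\beta(\alpha)=\frac12$ for some $\alpha\in(0,\frac13)$. Deleting $o(n^2)$ edges of the larger color class gives $\frac12$-balanced graphs that avoid $\mathcal K_4$ and have limiting density $\frac23+\alpha^2$. So the equality in the question fails for $k=4$ as well as for $k=3$.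
\end{remark}

Example~\ref{ex:edge} will be the last step in the proof of Theorem~\ref{thm:main}. To use it we must know that $G$ is close to a Tur\'an graph, and here lies the difficulty: $G$ may contain $K_k$, and much larger cliques, so Tur\'an's theorem says nothing about $G$. We replace the largest size of a clique by an \emph{average} size. Build a clique greedily, choosing each new vertex at random among the common neighbors of the earlier ones. Density alone forces the expected size to be at least about $m$ (Section~\ref{sec:tools}). On the other hand, a clique with more than $m$ vertices is monochromatic. The first vertices of the greedy clique are almost uniformly random, and in a balanced graph many uniformly random vertices are very unlikely to span only one color. So the expected size is at most $m$ plus a tiny error (Section~\ref{sec:upper}). The two bounds nearly coincide, and this yields $m$ disjoint sets that behave like the parts of a Tur\'an graph (Section~\ref{sec:cores}). The argument of Example~\ref{ex:edge} then shows that $G$ is $m$-partite (Section~\ref{sec:final}).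

\section{Non-edges and the greedy clique}\label{sec:tools}

The graphs in question are nearly complete, so it is convenient to count what is missing. For a graph $H$ and a vertex $v$ let $N_H(v)$ be the neighborhood of $v$ and
\[
M_H(v)=V(H)\setminus N_H(v),\qquad \mu(H)=\sum_{v}|M_H(v)|=|V(H)|^2-2e(H).
\]
Thus $v\in M_H(v)$, the relation $u\in M_H(v)$ is symmetric in $u$ and $v$, and $\mu(H)$ counts the ordered pairs $(x,y)$ with $y\in M_H(x)$. In a complete multipartite graph $M_H(v)$ is the part that contains $v$.

Among $m$-partite graphs on $h$ vertices (parts may be empty), $T_m(h)$ is the only one with at least $t_m(h)$ edges. Indeed, an $m$-partite graph with the most edges is complete $m$-partite, and if two of its parts had sizes $a\ge b+2$, moving a vertex from the first to the second would gain $(a-1)-b\ge1$ edges. With \eqref{eq:turan} this gives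
\begin{equation}\label{eq:partite}
\mu(H)\ge h^2/m\qquad\text{for every $m$-partite graph $H$ on $h$ vertices.}
\end{equation}

Let $X\subseteq V(H)$. Among the pairs counted by $\mu(H)$, exactly $\sum_{v\in X}|M_H(v)|$ have $x\in X$, as many have $y\in X$, and $\mu(H[X])$ have both. Therefore
\begin{equation}\label{eq:delete}
\mu(H-X)=\mu(H)-2\sum_{v\in X}|M_H(v)|+\mu(H[X]),
\end{equation}
and $\mu(H[X])$ is at most $|X|^2$ and at most $\sum_{v\in X}|M_H(v)|$. The next lemma says that deleting vertices with unusually many non-neighbors from a graph at the Tur\'an density leaves a graph above the Tur\'an density.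

\begin{lemma}\label{lem:delete}
Let $H$ have $h$ vertices and $\mu(H)\le\frac{h^2}m+\frac m4$. Let $X\subseteq V(H)$ satisfy
\[
2\sum_{v\in X}|M_H(v)|-\mu(H[X])>\frac{2|X|h}m+\frac m4 .
\]
Then $\mu(H-X)<\frac{(h-|X|)^2}m$, and $H-X$ is not $m$-partite.
\end{lemma}

\begin{proof}
By \eqref{eq:delete}, $\mu(H-X)<\frac{h^2-2|X|h}m\le\frac{(h-|X|)^2}m$. Now apply \eqref{eq:partite}.
\end{proof}

For a nonempty graph $H$ the \emph{greedy clique} is the random sequence $w_1,w_2,\dots$ built as follows. Choose $w_1$ uniformly in $V(H)$. Given $w_1,\dots,w_i$, choose $w_{i+1}$ uniformly among their common neighbors, and stop when there is none. Let $f(H)$ be the expected number of vertices chosen, and let $f$ of the empty graph be $0$. Given $w_1=v$, the rest of the sequence is the greedy clique of $H[N_H(v)]$, so for $h=|V(H)|$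
\begin{equation}\label{eq:rec}
f(H)=1+\frac1h\sum_vf\big(H[N_H(v)]\big).
\end{equation}

\begin{lemma}\label{lem:greedy}
For every nonempty graph $H$ on $h$ vertices,
\[
f(H)\ge\sum_u\frac1{|M_H(u)|}\ge\frac{h^2}{\mu(H)}.
\]
\end{lemma}

\begin{proof}
The second inequality is the Cauchy--Schwarz inequality $h^2\le\big(\sum_u|M_H(u)|\big)\big(\sum_u|M_H(u)|^{-1}\big)$. The first also holds for the empty graph, where both sides are $0$, and we prove it by induction on $h$. For $u\in N_H(v)$ we have $M_{H[N_H(v)]}(u)=M_H(u)\cap N_H(v)\subseteq M_H(u)$. Each $u$ lies in $N_H(v)$ for exactly $h-|M_H(u)|$ vertices $v$. So \eqref{eq:rec} and the induction hypothesis give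
\[
f(H)\ge1+\frac1h\sum_v\sum_{u\in N_H(v)}\frac1{|M_H(u)|}=1+\frac1h\sum_u\frac{h-|M_H(u)|}{|M_H(u)|}=\sum_u\frac1{|M_H(u)|}.\qedhere
\]
\end{proof}

For the complete $m$-partite graph with equal parts, all three quantities equal $m$. If $H$ has no $K_k$, then $f(H)\le m$ and the lemma gives $\mu(H)\ge h^2/m$, the density form of Tur\'an's theorem. The advantage is that this conclusion needs only $f(H)\le m$, which tolerates large cliques that the greedy process rarely finds. In the graph from the proof of Theorem~\ref{thm:small} they are not rare: the first vertex chosen from $C_1$ is uniform in $C_1$, and if it lies in $A$ the process collects all of $A$, so $f=m+\frac{|A|}{|C_1|}(|A|-1)$.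

One fact about colors will be used throughout.

\begin{lemma}\label{lem:mono}
If every $K_k$ of a bicolored graph is monochromatic, then so is every clique with at least $k$ vertices.
\end{lemma}

\begin{proof}
Suppose such a clique $Q$ contains a red edge $ab$ and a blue edge $cd$. If they are disjoint, the edge $ac$ differs in color from one of them. So $Q$ contains a red and a blue edge with a common endpoint. Their three vertices and any $k-3$ further vertices of $Q$ form a $K_k$ with both colors.
\end{proof}

\section{Reduction to graphs of large minimum degree}\label{sec:reduce}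

From now on $\varepsilon$ and $k$ are as in Theorem~\ref{thm:main}. Since $\log k>1$ and $\varepsilon<1$,
\[
\varepsilon^2m\ge\varepsilon^3m>10^6\qquad\text{and}\qquad k>10^6 .
\]
The early vertices of the greedy clique are almost uniform only if no chosen vertex removes many candidates. An average vertex has about $n/m$ non-neighbors, but a few vertices may have far more. We delete these first; by Lemma~\ref{lem:delete} this only raises the density. The core of the proof is the following statement about the graph that remains.

\begin{proposition}\label{prop:main}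
Let $G$ be a bicolored graph on $n\ge\frac12k^{40}$ vertices, and let $\lambda=n/m$. Suppose that
\begin{itemize}
\item[(P1)] every $K_k$ of $G$ is monochromatic;
\item[(P2)] $\mu(G)\le\frac{n^2}m+\frac m4$;
\item[(P3)] each color class has at least $\varepsilon n^2/4$ edges;
\item[(P4)] $|M_G(v)|\le20\lambda/\varepsilon$ for every vertex $v$.
\end{itemize}
Then $G$ is $m$-partite.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]
By \eqref{eq:turan}, $\mu(G)\le\frac{n^2}m+\frac m4\le\frac{2n^2}m$. Let $T=16/\varepsilon\ge32$ and $X=\{v:|M_G(v)|>Tn/m\}$. From $|X|\,Tn/m\le\mu(G)$ we get $|X|\le2n/T=\varepsilon n/8\le n/16$. Put $G_1=G-X$ and $n_1=n-|X|\ge\frac{15}{16}n\ge\frac12k^{40}$. We verify (P1)--(P4) for $G_1$; (P1) is inherited from $G$.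

(P2). If $X=\emptyset$ this was shown above. If $X\ne\emptyset$, then
\[
2\sum_{v\in X}|M_G(v)|-\mu(G[X])\ge\sum_{v\in X}|M_G(v)|>\frac{T|X|n}m\ge\frac{2|X|n}m+\frac{30n}m>\frac{2|X|n}m+\frac m4 .
\]
Lemma~\ref{lem:delete} gives $\mu(G_1)<n_1^2/m$, and it also says that $G_1$ is not $m$-partite.

(P3). We have $e(G)=\frac12(n^2-\mu(G))\ge(\frac12-\frac1m)n^2\ge0.49n^2$, so each color has at least $0.49\varepsilon n^2$ edges in $G$. At most $|X|n\le\varepsilon n^2/8$ edges meet $X$, and $0.49-\frac18>\frac14$. The factor $1/\varepsilon$ in $T$ was chosen for this step: the deleted vertices must not carry off a color class.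

(P4). For $v\notin X$ we have $|M_{G_1}(v)|\le\frac{16n}{\varepsilon m}\le\frac{16}{15}\cdot\frac{16n_1}{\varepsilon m}\le\frac{20n_1}{\varepsilon m}$.

By Proposition~\ref{prop:main}, $G_1$ is $m$-partite. Hence $X=\emptyset$, and $G$ is an $m$-partite graph with at least $t_m(n)$ edges. So $G$ is $T_m(n)$.
\end{proof}

In the rest of the paper $G$ is as in Proposition~\ref{prop:main}, $V=V(G)$, and $N$, $M$ refer to $G$. The number $\lambda=n/m$ is the size of a part of the Tur\'an graph and serves as the unit; note that $n^2/m=m\lambda^2$. The lower bound on $n$ serves only to make the rounding term $\frac m4$ in (P2) negligible. Since $m^2\le k^{10}\le4k^{-70}n^2$, we have $\frac m4\le k^{-70}\frac{n^2}m$, so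
\begin{equation}\label{eq:mu}
\mu(G)\le(1+k^{-70})\,m\lambda^2 .
\end{equation}

\section{The greedy clique rarely exceeds $k-1$ vertices}\label{sec:upper}

We will show that the greedy clique of $G$ reaches size $k$ with probability at most a large negative power of $k$. To bound the expectation we must also control how large the clique is when this happens. The trivial bound $n$ is useless, because $n$ is not bounded in terms of $k$. Balance gives a bound that depends on $k$ alone: a large red clique $Q$ forces red on all vertices that see most of $Q$, so the blue edges need many vertices that miss much of $Q$, and (P4) does not allow that many non-edges at $Q$.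

\begin{lemma}\label{lem:2k}
$G$ has no clique with $2k$ or more vertices.
\end{lemma}

\begin{proof}
Let $Q$ be a clique with $q\ge2k$ vertices. By Lemma~\ref{lem:mono} it is monochromatic, say red. Let
\[
W=\Big\{v:|M(v)\cap Q|\le\frac{q-k+2}2\Big\},\qquad Z=V\setminus W .
\]
The threshold is chosen so that any two vertices of $W$ outside $Q$ have at least $q-(q-k+2)=k-2$ common neighbors in $Q$. We show that no blue edge lies inside $W$.

Let $v\notin Q$ be in $W$ and let $u\in Q$ be a neighbor of $v$. The vertex $v$ has at least $\frac{q+k-2}2\ge k-1$ neighbors in $Q$. So $v$, $u$ and $k-2\ge1$ further neighbors of $v$ in $Q$ form a $K_k$, which contains a red edge of $Q$; hence $vu$ is red. Edges inside $Q$ are red, so every edge of $G[W]$ with an endpoint in $Q$ is red. Now let $xy$ be an edge with $x,y\in W\setminus Q$. Together with $k-2$ common neighbors in $Q$, the vertices $x,y$ form a $K_k$. It contains an edge from $x$ to $Q$, which is red, so $xy$ is red.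

Thus every blue edge meets $Z$, and (P3) gives $|Z|n\ge\varepsilon n^2/4$. Each $z\in Z$ has $|M(z)\cap Q|>\frac{q-k}2\ge\frac q4$. Counting pairs $(z,u)\in Z\times Q$ with $u\in M(z)$ and using (P4),
\[
\frac{\varepsilon n}4\cdot\frac q4\le\sum_{z\in Z}|M(z)\cap Q|\le\sum_{u\in Q}|M(u)|\le\frac{20qn}{\varepsilon m}.
\]
So $\varepsilon^2m\le320$, which is false.
\end{proof}

\begin{lemma}\label{lem:upper}
$f(G)\le m+k^{-60}$.
\end{lemma}

\begin{proof}
Let $p$ be the probability that the greedy clique has at least $k$ vertices. By Lemma~\ref{lem:2k} it has at most $2k-1=m+k$ vertices, so $f(G)\le m+kp$.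

The interval $\big[\frac{\varepsilon^2m}{320},\frac{\varepsilon^2m}{160}\big]$ has length greater than $2$, so it contains an even integer $s$, and $2\le s<k$. If the greedy clique has at least $k$ vertices, then by Lemma~\ref{lem:mono} its first $s$ vertices form a monochromatic clique. Fix an ordered clique $(x_1,\dots,x_s)$. For $0\le i<s$, by (P4) the vertices $x_1,\dots,x_i$ have at least $n-\frac{20sn}{\varepsilon m}\ge(1-\frac\varepsilon8)n$ common neighbors. So $(w_1,\dots,w_s)=(x_1,\dots,x_s)$ has probability at most $n^{-s}(1-\frac\varepsilon8)^{-s}$.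

Let $r$ be the number of red edges. An ordered red $s$-clique is determined by the $s/2$ ordered red edges $x_1x_2,\ x_3x_4,\dots$, so there are at most $(2r)^{s/2}$ of them. By (P3) for blue, $2r\le n^2-\frac{\varepsilon n^2}2$. The same bound holds with the colors exchanged. Since $(1-\frac\varepsilon8)^2\ge1-\frac\varepsilon4$ and $1-\frac\varepsilon2\le(1-\frac\varepsilon4)^2$,
\[
p\le2\left(\frac{1-\varepsilon/2}{(1-\varepsilon/8)^2}\right)^{s/2}\le2\Big(1-\frac\varepsilon4\Big)^{s/2}\le2e^{-\varepsilon s/8}\le2e^{-\varepsilon^3m/2560}\le2k^{-390}.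
\]
The last step uses $\varepsilon^3m\ge10^6\log k$ and $10^6/2560>390$. Hence $kp\le k^{-60}$.
\end{proof}

This is the only place where the full hypothesis on $\varepsilon^3m$ is used, and the proof shows where the cube comes from. Each chosen vertex may remove a fraction $\frac{20}{\varepsilon m}$ of all vertices, so the choices stay uniform up to a factor $1+O(\varepsilon)$ for about $\varepsilon^2m$ steps, and each step gains a factor $e^{-\varepsilon/8}$.

\section{From near-equality to $m$ cores}\label{sec:cores}

By \eqref{eq:mu} and Lemmas~\ref{lem:greedy} and~\ref{lem:upper}, $f(G)$ lies between $m/(1+k^{-70})$ and $m+k^{-60}$. In a Tur\'an graph with parts of size $\lambda$, each set $M(v)$ has size $\lambda$, is independent, and equals $M(u)$ for every $u\in M(v)$. We recover approximate forms of these three properties in turn. Each step is an averaging argument that loses some powers of $k$, so we use three error parameters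
\[
\eta=k^{-12},\qquad\theta=k^{-8},\qquad\tau=k^{-4},\qquad\text{with }\ \eta/\theta=\theta/\tau=\tau .
\]

\subsection*{Most sets $M(v)$ have size about $\lambda$}

Equality in the Cauchy--Schwarz step of Lemma~\ref{lem:greedy} means that all $|M(v)|$ are equal. Near-equality gives the following.

\begin{lemma}\label{lem:B}
The set $B=\{v:\big||M(v)|-\lambda\big|>\eta\lambda\}$ satisfies $|B|\le k^{-13}n\le\eta\lambda$.
\end{lemma}

\begin{proof}
Let $x_v=|M(v)|/\lambda$. By \eqref{eq:mu}, $\frac1n\sum_vx_v=\frac{\mu(G)}{m\lambda^2}\le1+k^{-70}$. By Lemmas~\ref{lem:greedy} and~\ref{lem:upper}, $\frac1n\sum_v\frac1{x_v}=\frac1m\sum_v\frac1{|M(v)|}\le\frac{f(G)}m\le1+k^{-60}$. Since $\frac{(x-1)^2}x=x-2+\frac1x$,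
\[
\frac1n\sum_v\frac{(x_v-1)^2}{x_v}\le2k^{-60}.
\]
Let $v\in B$, so $|x_v-1|>\eta$. If $x_v\le2$, its term is at least $\eta^2/2$. If $x_v>2$, then $x_v-1>1$ and $x_v-1>x_v/2$, so its term exceeds $\frac12$. Hence $|B|\eta^2/2\le2k^{-60}n$, that is, $|B|\le4k^{-36}n\le k^{-13}n$, and $k^{-13}n\le\eta n/m$ because $m<k$.
\end{proof}

\subsection*{Most sets $M(v)$ are almost independent}

Regularity does not yet give a partition, so we look one step deeper into the recursion \eqref{eq:rec}. Suppose $M(v)$ spans many edges. Most $u\in M(v)$ have about $\lambda$ non-neighbors, so many of these lie outside $M(v)$. Passing to $N(v)=V\setminus M(v)$ then destroys more than the fair share of non-edges, and $G[N(v)]$ is denser than an $(m-1)$-partite Tur\'an graph. Its greedy clique is correspondingly larger than $m-1$, which can happen only for few $v$.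

\begin{lemma}\label{lem:Vstar}
Let $V^*$ be the set of all $v\notin B$ with $2e(G[M(v)])\le\theta\lambda^2$. Then $|V\setminus V^*|\le17\tau n$.
\end{lemma}

\begin{proof}
For $v\notin B$ let $d_v=2e(G[M(v)])/\lambda^2$. Since $|M(v)|^2\le(1+\eta)^2\lambda^2\le(1+3\eta)\lambda^2$, we have $0\le d_v<2$ and
\[
\mu(G[M(v)])=|M(v)|^2-d_v\lambda^2\le(1+3\eta-d_v)\lambda^2 .
\]
By Lemma~\ref{lem:B}, at least $(1-2\eta)\lambda$ vertices of $M(v)$ lie outside $B$, so
\[
\sum_{u\in M(v)}|M(u)|\ge(1-2\eta)(1-\eta)\lambda^2\ge(1-3\eta)\lambda^2 .
\]
Also $\mu(G)\le(m+\eta)\lambda^2$ by \eqref{eq:mu}. Apply \eqref{eq:delete} with $X=M(v)$, and put $a=m-1$ and $z=d_v-10\eta$: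
\[
\mu(G[N(v)])\le\big((m+\eta)-2(1-3\eta)+(1+3\eta-d_v)\big)\lambda^2=(a-z)\lambda^2 .
\]
Here $z<2<a$. Moreover $|N(v)|\ge m\lambda-(1+\eta)\lambda=(a-\eta)\lambda>0$. By Lemma~\ref{lem:greedy}, the inequality $(a-\eta)^2\ge a(a-2\eta)>0$, and $\frac1{1-y}\ge1+y$ for $y=z/a<1$,
\[
f(G[N(v)])\ge\frac{(a-\eta)^2}{a-z}\ge(a-2\eta)\Big(1+\frac za\Big)=a+z-2\eta-2\eta\frac za\ge a+z-4\eta .
\]
So $1+f(G[N(v)])\ge m-14\eta+d_v$ for $v\notin B$. Insert this in \eqref{eq:rec}, drop the terms with $v\in B$, and use $m|B|/n=|B|/\lambda\le\eta$:
\[
m+k^{-60}\ge f(G)\ge\frac1n\sum_{v\notin B}(m-14\eta+d_v)\ge m-\eta-14\eta+\frac1n\sum_{v\notin B}d_v .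
\]
Hence $\sum_{v\notin B}d_v\le16\eta n$. All terms are nonnegative, so at most $16\eta n/\theta=16\tau n$ vertices $v\notin B$ have $d_v>\theta$. Together with $|B|\le k^{-13}n\le\tau n$ this proves the lemma.
\end{proof}

\subsection*{The cores}

For $v\in V^*$ the set $M(v)$ is a candidate for a part. We trim it to those vertices $u$ for which $M(u)$ nearly equals $M(v)$, and we choose $m$ candidates that are nearly disjoint. The property that matters later is (b) below: a vertex of one core is adjacent to almost all vertices outside it.

\begin{lemma}\label{lem:cores}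
There are disjoint sets $C_1,\dots,C_m\subseteq V$, called \emph{cores}, such that
\begin{itemize}
\item[(a)] $(1-7k^{-3})\lambda\le|C_i|\le2\lambda$ for every $i$;
\item[(b)] $|M(u)\setminus C_i|\le k^{-2}\lambda$ for every $i$ and every $u\in C_i$.
\end{itemize}
\end{lemma}

\begin{proof}
For $v\in V^*$ let
\[
C(v)=\{u\in M(v)\setminus B:\ |M(v)\setminus M(u)|\le\tau\lambda\}.
\]
Since $M(v)\setminus M(u)=M(v)\cap N(u)$, we have $\sum_{u\in M(v)}|M(v)\setminus M(u)|=2e(G[M(v)])\le\theta\lambda^2$. So at most $\frac\theta\tau\lambda=\tau\lambda$ vertices $u\in M(v)$ have $|M(v)\setminus M(u)|>\tau\lambda$, and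
\begin{equation}\label{eq:Cv}
|C(v)|\ge(1-\eta)\lambda-|B|-\tau\lambda\ge(1-2\tau)\lambda .
\end{equation}
For $u\in C(v)$, both $u$ and $v$ lie outside $B$, so
\begin{equation}\label{eq:MuMv}
|M(u)\setminus M(v)|=|M(u)|-|M(v)|+|M(v)\setminus M(u)|\le(2\eta+\tau)\lambda\le2\tau\lambda .
\end{equation}

We choose $v_1,\dots,v_m\in V^*$ one at a time so that $M(v_{i+1})$ contains few vertices of $U_i=\bigcup_{j\le i}C(v_j)$. Let $v_1\in V^*$ be arbitrary. Given $v_1,\dots,v_i$ with $i<m$, let $R=V^*\setminus\bigcup_{j\le i}M(v_j)$. By Lemma~\ref{lem:Vstar},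
\[
|R|\ge m\lambda-17\tau m\lambda-(m-1)(1+\eta)\lambda\ge(1-17k^{-3}-k^{-11})\lambda\ge\frac\lambda2 .
\]
Count the pairs $(u,w)\in U_i\times R$ with $w\in M(u)$. If $u\in C(v_j)$, then $w\in M(u)\setminus M(v_j)$, which leaves at most $2\tau\lambda$ choices for $w$ by \eqref{eq:MuMv}. Also $|U_i|\le m(1+\eta)\lambda\le\frac32m\lambda$. So there are at most $3\tau m\lambda^2$ pairs, and some $w\in R$ has
\[
|M(w)\cap U_i|\le\frac{3\tau m\lambda^2}{\lambda/2}=6\tau m\lambda\le6k^{-3}\lambda .
\]
Let $v_{i+1}=w$.

Put $C_1=C(v_1)$ and $C_{i+1}=C(v_{i+1})\setminus U_i$. These sets are disjoint. Since $C(v_{i+1})\subseteq M(v_{i+1})$, at most $6k^{-3}\lambda$ vertices are removed from it, so \eqref{eq:Cv} gives $|C_i|\ge(1-2k^{-4}-6k^{-3})\lambda\ge(1-7k^{-3})\lambda$. Also $|C_i|\le|M(v_i)|\le2\lambda$. This is (a). If $u\in C_i$, then $|C_i\setminus M(u)|\le|M(v_i)\setminus M(u)|\le\tau\lambda$, so $|M(u)\cap C_i|\ge(1-8k^{-3})\lambda$. As $u\notin B$,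
\[
|M(u)\setminus C_i|\le(1+\eta)\lambda-(1-8k^{-3})\lambda\le9k^{-3}\lambda\le k^{-2}\lambda.\qedhere
\]
\end{proof}

\section{Transversal cliques and the partition}\label{sec:final}

The cores cover all but $7k^{-3}n$ vertices, but they need not be independent, and we know little about the vertices outside them. The next lemma is the robust form of Example~\ref{ex:edge}. It treats an extra edge ($t=2$), as in the example, and also an extra vertex ($t=1$), which we need in order to assign every vertex to a core. We write $[m]=\{1,\dots,m\}$.

\begin{lemma}\label{lem:key}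
Let $S$ be a clique of $G$ with $t\in\{1,2\}$ vertices, let $I\subseteq[m]$ with $|I|=k-t$, and let $A_j=C_j\cap\bigcap_{x\in S}N(x)$. Then $|A_j|<\lambda/10$ for some $j\in I$.
\end{lemma}

\begin{proof}
Suppose $|A_j|\ge\lambda/10$ for all $j\in I$. The sets $A_j$ are disjoint from $S$ and completely joined to it. Call a $K_k$ \emph{transversal} if it consists of $S$ and one vertex from each $A_h$, $h\in I$. By Lemma~\ref{lem:cores}(b), a vertex of a core other than $C_h$ has at most $k^{-2}\lambda$ non-neighbors in $A_h$. As $mk^{-2}<\frac1{10}$, it follows that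
\begin{equation}\label{eq:extend}
\text{any at most $m$ vertices of }\textstyle\bigcup_{g\ne h}C_g\text{ have a common neighbor in }A_h\quad(h\in I).
\end{equation}

\emph{Any adjacent $a\in A_j$, $a'\in A_l$ with $j\ne l$ in $I$ lie in a transversal $K_k$.} Go through the indices $h\in I\setminus\{j,l\}$ and choose each time, by \eqref{eq:extend}, a vertex of $A_h$ adjacent to all vertices chosen so far.

\emph{All transversal $K_k$ have the same color $c$.} Each is monochromatic by (P1). If $t=2$, each contains the edge $S$, and $c$ is its color. Let $t=1$ and $S=\{v\}$. If $a,a'$ are adjacent and lie in different sets $A_j$, then $va$ and $va'$ lie in a transversal $K_k$ and have the same color. For arbitrary $a\in A_j$ and $a'\in A_l$, possibly with $j=l$, pick $h\in I\setminus\{j,l\}$ and, by \eqref{eq:extend}, a common neighbor $a''\in A_h$ of $a$ and $a'$. Then $va$, $va''$, $va'$ have the same color. So all edges from $v$ to $\bigcup_{j\in I}A_j$ have one color $c$, and every transversal $K_k$ contains such an edge.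

Consequently every edge between two different sets $A_j,A_l$ with $j,l\in I$ has color $c$. An edge of the other color lies inside some $A_j$ or meets the set
\[
L=V\setminus\bigcup_{j\in I}A_j\ \subseteq\ \bigcup_{x\in S}M(x)\ \cup\ \Big(V\setminus\bigcup_{i\in[m]}C_i\Big)\ \cup\bigcup_{j\in[m]\setminus I}C_j .
\]
At most one index lies outside $I$. By (P4) and Lemma~\ref{lem:cores}(a), and since $7k^{-3}n\le\lambda\le\lambda/\varepsilon$ and $2\le1/\varepsilon$,
\[
|L|\le\frac{40\lambda}\varepsilon+7k^{-3}n+2\lambda\le\frac{42\lambda}\varepsilon .
\]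
At most $m\cdot\frac12(2\lambda)^2=\frac{2n^2}m\le\frac{n^2}{\varepsilon m}$ edges lie inside the sets $A_j$. So the number of edges not of color $c$ is at most $\frac{42n^2}{\varepsilon m}+\frac{n^2}{\varepsilon m}=\frac{43n^2}{\varepsilon m}$, which is less than $\frac{\varepsilon n^2}4$ because $\varepsilon^2m>172$. This contradicts (P3).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
For each vertex $v$, Lemma~\ref{lem:key} with $S=\{v\}$ and $I=[m]$ gives an index $i(v)$ with $|N(v)\cap C_{i(v)}|<\lambda/10$. Let $P_i=\{v:i(v)=i\}$; these sets partition $V$. To exclude an edge $uv$ inside $P_i$ by the case $t=2$, we need $u$ and $v$ to have many common neighbors in every other core. This holds if $|M(u)|$ and $|M(v)|$ are not much larger than $\lambda$, because $C_i$ already accounts for about $0.9\lambda$ of each. So we set aside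
\[
Y=\{v:|M(v)|\ge1.3\lambda\}.
\]
Then $Y\subseteq B$, and $|Y|\le\eta\lambda\le0.1\lambda$ by Lemma~\ref{lem:B}.

\emph{$G-Y$ is $m$-partite.} Suppose $uv$ is an edge with $u,v\in P_i\setminus Y$. By Lemma~\ref{lem:cores}(a), $|M(u)\cap C_i|\ge|C_i|-0.1\lambda\ge0.89\lambda$, so $|M(u)\setminus C_i|\le1.3\lambda-0.89\lambda=0.41\lambda$. The same holds for $v$. For every $j\ne i$,
\[
|C_j\cap N(u)\cap N(v)|\ge|C_j|-0.82\lambda\ge0.17\lambda>\frac\lambda{10}.
\]
This contradicts Lemma~\ref{lem:key} with $S=\{u,v\}$ and $I=[m]\setminus\{i\}$. So the sets $P_i\setminus Y$ are independent.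

\emph{$Y$ is empty.} The vertices of $Y$ have more non-neighbors than a vertex of the Tur\'an graph by a constant factor, so deleting them raises the density. Suppose $Y\ne\emptyset$. Using $\mu(G[Y])\le|Y|^2\le0.1|Y|\lambda$ and $\frac m4<\frac\lambda2$ (which holds as $m^2<2n$),
\[
2\sum_{v\in Y}|M(v)|-\mu(G[Y])\ge2.5|Y|\lambda\ge2|Y|\lambda+\frac\lambda2>\frac{2|Y|n}m+\frac m4 .
\]
By (P2) and Lemma~\ref{lem:delete}, $G-Y$ is not $m$-partite, a contradiction. Hence $Y=\emptyset$ and $G$ is $m$-partite.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.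

\begin{thebibliography}{9}

\bibitem{MT}
Alp M\"uyesser and Michael Tait,
\emph{Tur\'an and Ramsey-type results for unavoidable subgraphs},
arXiv:2004.07147 (2020).

\end{thebibliography}
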